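# Spaces in which $\ell_1$ or $c_0$ first appears at a prescribed level of iterated spreading models

## 1. The expected collapse at level one

Take a bounded sequence in a Banach space $V$, thin it out, and record only the norms of those linear combinations whose indices lie far out. The limiting norm generates a new Banach space. Repeat the procedure in the new space, and then again. Can $\ell_1$ be invisible during the first $k$ rounds and show up in round $k+1$? Can $c_0$?

The answer that one would first guess is no: an $\ell_1$ or a $c_0$ that shows up later should have shown up in round one. The new space is finitely representable in $V$. The $\ell_1$-norm is the largest norm that a normalized sequence can have, and the sup norm is the smallest norm that a normalized $1$-unconditional sequence can have. Such extreme behavior looks robust enough to be pulled down from one round to the previous one. We fix the definitions, test the guess, and locate where it breaks.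

All Banach spaces are real or complex, $\mathbb K$ is the scalar field, $c_{00}$ is the space of finitely supported scalar sequences and $(e_n)$ are its unit vectors.

**Definition 1.1 (spreading model).** A seminorm $\rho$ on $c_{00}$ is *spreading* if $\rho(\sum_{i\le n}a_ie_{k_i})=\rho(\sum_{i\le n}a_ie_i)$ for all $n$, all $k_1<\dots<k_n$ and all scalars $a_i$. A bounded sequence $(x_n)$ in $V$ *generates* $\rho$ if there are $\varepsilon_n>0$, $\varepsilon_n\to0$, such that
$$\Big|\,\Big\|\sum_{i=1}^n a_ix_{k_i}\Big\|-\rho\Big(\sum_{i=1}^na_ie_i\Big)\Big|<\varepsilon_n\qquad\text{for all } n\le k_1<\dots<k_n,\ |a_i|\le1. \tag{1}$$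
Let $[\rho]$ be the completion of $c_{00}$ modulo the kernel of $\rho$. If $\rho$ is a norm, then $\rho$, or equivalently the sequence $(e_n)$ in $[\rho]$, is a *spreading model of $V$* in the sense of Brunel and Sucheston.

Two sequences $(y_n)$, $(z_n)$ are equivalent if $C^{-1}\|\sum a_iz_i\|\le\|\sum a_iy_i\|\le C\|\sum a_iz_i\|$ for some $C\ge1$ and all $a\in c_{00}$. We speak of equivalent seminorms on $c_{00}$ in the same sense.

Three small examples. The unit vector basis of $\ell_p$ or $c_0$ generates its own norm. In $c_0$ the vectors $s_n=e_1+\dots+e_n$ satisfy $\|\sum a_is_{k_i}\|=\max_l|\sum_{i\ge l}a_i|$, because the $j$-th coordinate is $\sum_{k_i\ge j}a_i$. So $(s_n)$ generates a spreading model of $c_0$ that is not equivalent to the unit vector basis (take $a=(1,\dots,1)$). A constant sequence $x_n=x\ne0$ generates $\rho(a)=\|x\|\,|\sum a_i|$, which is not a norm, so this is not a spreading model.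

**Theorem 1.2 (Brunel–Sucheston, recalled).** Every bounded sequence has a subsequence that generates a spreading seminorm.

Here is how (1) is used. If $(x_n)$ generates $\rho$, then for each fixed $a\in c_{00}$
$$\Big\|\sum_ia_ix_{k_i}\Big\|\to\rho(a)\quad\text{as }k_1\to\infty\ (k_1<k_2<\cdots). \tag{2}$$
Indeed, scale so that $|a_i|\le1$, let $\operatorname{supp}a\subset[1,m]$, and for $n\ge m$ pad with zero coefficients up to length $n$. Subsequences generate the same $\rho$. Conversely, if (2) holds for a seminorm $\rho$ and every $a$, then by Theorem 1.2 some subsequence generates a spreading seminorm, which must be $\rho$.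

**Definition 1.3 (iteration, index).** The $1$-iterated spreading models of $V$ are its spreading models. For $k\ge2$ the $k$-iterated ones are the spreading models of the spaces $[\tilde\rho]$, where $\tilde\rho$ runs over the $(k-1)$-iterated spreading models of $V$. We say that $V$ *admits* a sequence as a $k$-iterated spreading model if some $k$-iterated spreading model of $V$ is equivalent to it. For $\mathfrak s\in\{c_0,\ell_1\}$ call a spreading seminorm *$\mathfrak s$-like* if it is equivalent to the norm of $\mathfrak s$ on $c_{00}$, and let $o_{\mathfrak s}(V)\in\{1,2,\dots\}\cup\{\infty\}$ be the least $k$ such that $V$ has an $\mathfrak s$-like $k$-iterated spreading model ($\infty$ if there is none).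

The guess says that $o_{\mathfrak s}$ takes only the values $1$ and $\infty$.

**Example 1.4 ($V=\ell_p$, $1\le p<\infty$).** Let $(x_n)$ be bounded in $\ell_p$ and generate a spreading model $\rho$. Pass to a subsequence with $x_n\to x$ coordinatewise. Initial segments of $x$ have norm at most $\sup\|x_n\|$, so $x\in\ell_p$. After a gliding hump argument and another subsequence, $x_n=x+b_n+r_n$ with $\|r_n\|<2^{-n}$, successive finitely supported $b_n$, and $\|b_n\|\to\tau$. Replace $x$ by an initial segment. Then in $\sum a_ix_{k_i}$ the supports are disjoint for $k_1$ large. Let $k_1\to\infty$ and then the segment grow, to obtain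
$$\rho(a)=\Big(\Big|\sum a_i\Big|^p\|x\|^p+\tau^p\|a\|_p^p\Big)^{1/p}.$$
As $\rho$ is a norm, $\tau>0$. If $p=1$, then $\rho$ is $\ell_1$-like, since $|\sum a_i|\le\|a\|_1$. If $p>1$, then $[\rho]$ embeds in $\mathbb K\oplus\ell_p\cong\ell_p$. The next rounds bring nothing else: if $[\tilde\rho]$ embeds in $\ell_p$ by $T$ and $(z_n)$ in $[\tilde\rho]$ generates a spreading model $\rho$, then a subsequence of $(Tz_n)$ generates a seminorm equivalent to $\rho$, hence a spreading model of $\ell_p$. So for $1<p<\infty$ all iterated spreading models of $\ell_p$ generate subspaces of the reflexive space $\ell_p$ up to isomorphism, and $o_{\ell_1}(\ell_p)=o_{c_0}(\ell_p)=\infty$. All iterated spreading models of $\ell_1$ are $\ell_1$-like, so $o_{\ell_1}(\ell_1)=1$ and $o_{c_0}(\ell_1)=\infty$. Also $o_{c_0}(c_0)=1$ by its basis. The guess survives.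

**Proposition 1.5 (blocks of bounded length do collapse).** Let $(x_n)$ generate a spreading model $\rho$ of $V$. Let $w_n=\sum_{i=1}^rc_{n,i}e_{s_n+i}\in[\rho]$ with $r$ fixed and $s_{n+1}\ge s_n+r$, let $(w_n)$ be bounded, and let it generate a spreading model $d$ of $[\rho]$. Then $d$ is a spreading model of $V$.

*Proof.* Since $\rho(w_n)=\rho(\sum_{i\le r}c_{n,i}e_i)$ and $\rho$ is a norm on the span of $e_1,\dots,e_r$, the coefficients are bounded. Pass to a subsequence with $c_{n,i}\to c_i$. Replacing $c_{k_l,i}$ by $c_i$ in $\sum_la_lw_{k_l}$ costs at most $\sum_l|a_l|\sum_i|c_{k_l,i}-c_i|\rho(e_1)\to0$ as $k_1\to\infty$. Hence $d(a)=\rho\big(\sum_la_l\sum_{i\le r}c_ie_{(l-1)r+i}\big)$. Put $y_n=\sum_{i\le r}c_ix_{nr+i}$. The indices $k_lr+i$ increase lexicographically in $(l,i)$, so by (2) $\|\sum_la_ly_{k_l}\|\to d(a)$ as $k_1\to\infty$. Thus a subsequence of $(y_n)$ generates $d$. $\square$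

So a counterexample must hide $\ell_1$ in blocks of unbounded length. The next space shows that such blocks can behave differently upstairs and downstairs.

**Example 1.6.** Call a nonempty finite $G\subset\mathbb N$ *Schreier* if $|G|\le\min G$. For instance $\{3,5,9\}$ is Schreier and $\{2,3,4\}$ is not. Write $P_G$ for restriction to $G$ and let
$$\|x\|_B=\sup\Big\{\Big(\sum_i\|P_{G_i}x\|_1^2\Big)^{1/2}:G_1,\dots,G_d\text{ disjoint Schreier sets}\Big\}.$$
Here $\|e_1+e_2+e_3\|_B=\sqrt5$ (the only Schreier set that contains $1$ is $\{1\}$, and $\{2,3\}$ is Schreier), while $\|e_4+e_5+e_6\|_B=3$. If $n\le k_1<\dots<k_n$, then $\{k_1,\dots,k_n\}$ is Schreier and $\|\sum a_ie_{k_i}\|_B=\sum|a_i|$. So the basis generates the norm of $\ell_1$. Now look at the flat vectors $w=\frac1N\sum_{N\le j<2N}e_j$, which have norm one. In the spreading model $\ell_1$, disjoint vectors of this kind span $\ell_1$. In the space itself, a sufficiently sparse sequence of them spans $\ell_2$: the lower estimate $\|\sum a_nw_n\|_B\ge\|a\|_2$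 follows by taking the supports as the sets $G_i$, and the upper one is Lemma 4.1(ii) below.

In this example the basis itself already gives $\ell_1$ at level one. Suppose however that we had a space $E$ with a symmetric basis that is not equivalent to the basis of $\ell_1$, in which $\ell_1$ is found only along long flat vectors. Put the norm of $E$ in place of $\|\cdot\|_1$ in Example 1.6. Then $E$ becomes a spreading model, and its flat vectors are destroyed downstairs. This is how the guess fails.

**Theorem A.** For every $m\ge1$ there are reflexive spaces $X_m$, $Y_m$ with $1$-unconditional bases such that $o_{\ell_1}(X_m)=m$ and $o_{c_0}(Y_m)=m$. Hence for every $k\in\mathbb N$ the space $X_{k+1}$ admits the unit vector basis of $\ell_1$, and $Y_{k+1}$ that of $c_0$, as a $(k+1)$-iterated but not as a $k$-iterated spreading model.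

**Theorem B.** For every pair $(k,l)$ with $k,l\in\{1,2,\dots\}\cup\{\infty\}$ there is a reflexive space $W$ with a $1$-unconditional basis such that $o_{\ell_1}(W)=k$ and $o_{c_0}(W)=l$.

The setting is that of Spiros A. Argyros and Pavlos Motakis, "Examples of k-iterated spreading models", arXiv:1105.2714 (2011). They show that for every $k$ and every spreading sequence that generates a uniformly convex space there is a uniformly convex space admitting it as a $(k+1)$-iterated but not as a $k$-iterated spreading model. The proof relies heavily on uniform convexity, and they state that it remains unknown whether a similar result holds for $c_0$ and $\ell_1$. The formulation treated here is one interpretation of that question. Uniform convexity of the new space is dropped, because $c_0$ and $\ell_1$ are not uniformly convex. In Theorem A "reflexive" cannot be replaced by "superreflexive"; see Fact 2.5.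

## 2. How the index behaves under embeddings and sums

**Fact 2.1.** If a spreading seminorm $\rho$ is not a norm, then $\dim[\rho]\le1$.

*Proof.* Let $\rho(\sum a_ie_i)=0$ with $a_s\ne0$. Spread by $e_i\mapsto e_{2i}$ for all $i$. Spread also by the same map except that $e_s\mapsto e_{2s+1}$. Both images have seminorm $0$, and subtracting them gives $\rho(e_{2s}-e_{2s+1})=0$. By spreading, $\rho(e_i-e_j)=0$ for all $i,j$. $\square$

**Fact 2.2.** For $k\ge2$ the $k$-iterated spreading models of $V$ are exactly the $(k-1)$-iterated spreading models of the spaces $[\rho]$, $\rho$ a spreading model of $V$.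

*Proof.* For $k=2$ this is the definition. Assume it for $k$. A $(k+1)$-iterated spreading model of $V$ is a spreading model of $[\tilde\rho]$ with $\tilde\rho$ a $k$-iterated one of $V$, that is, with $\tilde\rho$ a $(k-1)$-iterated one of some $[\rho]$. Equivalently, it is a $k$-iterated spreading model of some $[\rho]$. $\square$

**Fact 2.3.** If $V$ embeds isomorphically into $W$, every $k$-iterated spreading model of $V$ is equivalent to one of $W$. So $o_{\mathfrak s}(V)\ge o_{\mathfrak s}(W)$.

*Proof.* For $k=1$ let $(v_n)$ generate $\rho$ and let $T$ be the embedding. A subsequence of $(Tv_n)$ generates a seminorm equivalent to $\rho$, hence a norm. Let $k\ge2$ and let $\rho$ be a spreading model of $[\tilde\rho]$ with $\tilde\rho$ a $(k-1)$-iterated one of $V$. By induction $\tilde\rho$ is equivalent to a $(k-1)$-iterated $\tilde\rho'$ of $W$. So $[\tilde\rho]\cong[\tilde\rho']$ and the case $k=1$ applies. $\square$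

**Fact 2.4.** The unit vectors of $[\rho]$ generate $\rho$ if $\rho$ is a spreading norm (the difference in (1) is $0$). So $k$-iterated spreading models are $k'$-iterated for all $k'\ge k$.

Recall that $Z$ is *finitely representable* in $V$ if for every $\varepsilon>0$ every finite-dimensional subspace of $Z$ is $(1+\varepsilon)$-isomorphic to a subspace of $V$, and that $V$ is *superreflexive* if all spaces finitely representable in $V$ are reflexive. Superreflexivity passes to isomorphic copies, subspaces and finite direct sums. Finite-dimensional spaces and $\ell_q$, $1<q<\infty$, are superreflexive. The $\ell_2$-sum of the spaces $\ell_1^n$, $n\in\mathbb N$, is reflexive but not superreflexive, as $\ell_1$ is finitely representable in it.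

**Fact 2.5.** If $\rho$ is generated by a sequence in $V$, then $[\rho]$ is $\{0\}$ or finitely representable in $V$. So $[\rho]$ is superreflexive if $V$ is, and $o_{\mathfrak s}(V)=\infty$ for superreflexive $V$, in particular for $V=\ell_q$ with $1<q<\infty$. Finite-dimensional spaces have no spreading models.

*Proof.* If $\rho$ is a norm, then by the uniformity in (1) the map $e_i\mapsto x_{k_i}$, $i\le N$, is a $(1+\varepsilon)$-isomorphism for $k_1$ large. By perturbation, finite-dimensional subspaces of $[\rho]$ are $(1+\varepsilon)$-isomorphic to subspaces of spans of $e_1,\dots,e_N$. If $\rho$ is not a norm, use Fact 2.1. Finite representability is transitive, so superreflexivity is inherited, and by induction all iterated spreading models of a superreflexive space generate superreflexive spaces, never $c_0$ or $\ell_1$. If $\rho$ is a norm, $[\rho]$ is infinite-dimensional, hence not finitely representable in a finite-dimensional space. $\square$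

**Lemma 2.6.** Let $\rho,\rho_1,\rho_2$ be spreading seminorms on $c_{00}$.
(a) If $\rho\le K\|\cdot\|_\infty$, then $\rho(a)\ge\frac12\rho(e_1)\|a\|_\infty$.
(b) If $\max(\rho_1,\rho_2)$ is $\mathfrak s$-like, then $\rho_1$ or $\rho_2$ is $\mathfrak s$-like.

*Proof.* (a) We first show that dropping one coordinate does not increase $\rho$. Fix $s$ and $M$. The vectors $\sum_{i<s}a_ie_i+a_se_{s+t}+\sum_{i>s}a_ie_{i+M}$, $0\le t\le M$, all have seminorm $\rho(a)$. Average them over $t$. The $s$-term becomes $\frac{a_s}{M+1}\sum_{t}e_{s+t}$, of seminorm at most $|a_s|K/(M+1)$. The other terms are a spread of $\sum_{i\ne s}a_ie_i$. Hence $\rho(\sum_{i\ne s}a_ie_i)\le\rho(a)+|a_s|K/(M+1)$, and $M\to\infty$ gives $\rho(\sum_{i\ne s}a_ie_i)\le\rho(a)$. So $|a_s|\rho(e_1)=\rho(a_se_s)\le2\rho(a)$.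

(b) Let $\mathfrak s=c_0$. Both $\rho_i$ are at most a multiple of $\|\cdot\|_\infty$, and some $\rho_i(e_1)>0$; apply (a) to it. Let $\mathfrak s=\ell_1$. Any spreading seminorm is at most $\rho(e_1)\|\cdot\|_1$, so if neither $\rho_i$ is $\ell_1$-like, then for each $\varepsilon>0$ there are $a=(a_i)_{i\le m}$ and $b=(b_l)$ in $c_{00}$ with $\|a\|_1=\|b\|_1=1$, $\rho_1(a)<\varepsilon$, $\rho_2(b)<\varepsilon$. Put $x=\sum_l\sum_{i\le m}b_la_ie_{(l-1)m+i}$. Then $\|x\|_1=1$. Grouping by $l$, $\rho_1(x)\le\sum_l|b_l|\,\rho_1(\sum_ia_ie_{(l-1)m+i})<\varepsilon$. Grouping by $i$, $\rho_2(x)\le\sum_i|a_i|\,\rho_2(\sum_lb_le_{(l-1)m+i})<\varepsilon$. So $\max(\rho_1,\rho_2)$ is not $\ell_1$-like, a contradiction. $\square$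

**Lemma 2.7.** $o_{\mathfrak s}(V\oplus W)=\min(o_{\mathfrak s}(V),o_{\mathfrak s}(W))$.

*Proof.* "$\le$" is Fact 2.3. For "$\ge$" we show by induction on $k$, for all $V,W$: if neither $V$ nor $W$ admits $\mathfrak s$ as a $k$-iterated spreading model, neither does $V\oplus_\infty W$. Let $(v_n\oplus w_n)$ generate a spreading model $\rho$. After passing to a subsequence $(v_n)$ and $(w_n)$ generate seminorms $\rho_v$, $\rho_w$, and $\rho=\max(\rho_v,\rho_w)$.

If $k=1$ and $\rho$ were $\mathfrak s$-like, then by Lemma 2.6(b) $\rho_v$ or $\rho_w$ would be $\mathfrak s$-like, hence a norm and a spreading model of $V$ or $W$, a contradiction.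

Let $k\ge2$. Then $[\rho]$ embeds in $[\rho_v]\oplus[\rho_w]$. If $\rho_v$ is a norm, it is a spreading model of $V$, and by Fact 2.2 $[\rho_v]$ does not admit $\mathfrak s$ as a $(k-1)$-iterated spreading model. If not, $\dim[\rho_v]\le1$ and $[\rho_v]$ has no spreading models. The same holds for $\rho_w$. By the induction hypothesis and Fact 2.3, $[\rho]$ does not admit $\mathfrak s$ as a $(k-1)$-iterated spreading model. As $\rho$ was arbitrary, Fact 2.2 gives the claim. $\square$

## 3. Solid norms, their duals, and $q$-estimates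

**Definition 3.1.** A norm on $c_{00}$ is *solid* if $|x|\le|y|$ coordinatewise implies $\|x\|\le\|y\|$, *normalized* if $\|e_n\|=1$ for all $n$, *symmetric* if it is solid and permutation invariant. For a solid norm, $(e_n)$ is a $1$-unconditional basis of the completion, whose elements we identify with scalar sequences. We use one letter for a norm and its completion. Conversely, a $1$-unconditional basis $(y_j)$ of $Y$ (meaning $\|\sum a_jy_j\|\le\|\sum b_jy_j\|$ if $|a_j|\le|b_j|$) gives the solid norm $a\mapsto\|\sum a_jy_j\|$. For a symmetric norm the basis may be indexed by any countable infinite set.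

For a solid norm $V$ let $\|f\|_{V_*}=\sup\{|\sum f_ix_i|:x\in c_{00},\|x\|_V\le1\}$, $f\in c_{00}$. This norm is solid, and its completion is the closed span of the biorthogonal functionals in $V^*$. Since the $P_G$ are contractive, for $f$ supported in a finite set $G$ it suffices to take $x$ supported in $G$. Hence, by finite-dimensional duality, $(V_*)_*=V$ as norms on $c_{00}$. If $V$ is normalized or symmetric, so is $V_*$. For example $(c_0)_*=\ell_1$, and $(\ell_1)_*$ is the sup norm, with completion $c_0$.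

**Definition 3.2.** A solid norm has a *lower* (*upper*) *$q$-estimate with constant $C$* if $(\sum\|x_i\|^q)^{1/q}\le C\|\sum x_i\|$ (respectively $\|\sum x_i\|\le C(\sum\|x_i\|^q)^{1/q}$) for all finite families of disjointly supported $x_i\in c_{00}$. We write $q'=q/(q-1)$.

For example, $\ell_q$ has both with constant $1$; $\ell_1$ has a lower $q$-estimate with constant $1$ for every $q\ge1$; $c_0$ has no lower $q$-estimate with $q<\infty$, as $N$ unit vectors would give $N^{1/q}\le C$.

**Fact 3.3.** If $V$ has an upper $s$-estimate with constant $C$, $1<s<\infty$, then $V_*$ has a lower $s'$-estimate with constant $C$.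

*Proof.* For disjoint $f_i$ choose $x_i$ with $\operatorname{supp}x_i\subset\operatorname{supp}f_i$, $\|x_i\|_V\le1$ and $f_i(x_i)=\|f_i\|_{V_*}$. For $b_i\ge0$, $\sum b_i\|f_i\|=(\sum f_i)(\sum b_ix_i)\le\|\sum f_i\|\,C\|b\|_s$. Take the supremum over $\|b\|_s\le1$. $\square$

**Fact 3.4.** If $V$ has a lower $q$-estimate with constant $1$, $1<q<\infty$, then $V_*$ has an upper $q'$-estimate with constant $1$.

*Proof.* Let $x_i$ be disjoint, $f\in c_{00}$, $f_i=P_{\operatorname{supp}x_i}f$. Then
$$\Big|f\Big(\sum x_i\Big)\Big|\le\sum\|f_i\|_V\|x_i\|_{V_*}\le\Big(\sum\|f_i\|_V^q\Big)^{1/q}\Big(\sum\|x_i\|_{V_*}^{q'}\Big)^{1/q'}\le\|f\|_V\Big(\sum\|x_i\|_{V_*}^{q'}\Big)^{1/q'}.\qquad\square$$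

Recall that a basis is *boundedly complete* if $\sup_n\|P_{[1,n]}x\|<\infty$ implies that $\sum x_ne_n$ converges, and *shrinking* if the biorthogonal functionals span the dual. The basis of $\ell_1$ is boundedly complete; that of $c_0$ is not (take $x=(1,1,\dots)$).

**Fact 3.5.** A lower $q$-estimate ($q<\infty$) with constant $C$ makes the basis boundedly complete.

*Proof.* Otherwise there are $x$ with $\|P_{[1,n]}x\|\le K$ for all $n$, a $\delta>0$, and infinitely many disjoint finite intervals $I$ with $\|P_Ix\|\ge\delta$. Taking $N$ of them gives $\delta N^{1/q}\le CK$ for all $N$, which is false. $\square$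

## 4. A Baernstein-type operation and its flat vectors

We carry out Example 1.6 with a general $E$. Nonempty subsets of Schreier sets are Schreier. Let $E$ be a normalized symmetric norm on $c_{00}$ with a lower $q$-estimate with constant $C$, $1<q<\infty$, and let $D=E_*$, also normalized and symmetric, with $D_*=E$. Put
$$\|x\|_B=\sup\Big\{\Big(\sum_{i=1}^d\|P_{G_i}x\|_E^q\Big)^{1/q}:\ G_1,\dots,G_d\text{ pairwise disjoint Schreier sets}\Big\},\qquad B=B_q(E).$$
Example 1.6 is $B_2(\ell_1)$. The operation $B$ serves $\ell_1$; its dual $B_*$ will serve $c_0$.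

**Lemma 4.1.**
(i) $B$ is a solid normalized norm with a lower $q$-estimate with constant $1$; $\|x\|_B\le C\|x\|_E$ for $x\in c_{00}$; and $\|x\|_E\le\|x\|_B$ if $\operatorname{supp}x$ is Schreier.
(ii) If $(x_n)$ are successive finitely supported nonzero vectors with $\|x_n\|_B\le K$ and $\|x_n\|_\infty\to0$, then some subsequence (still denoted $(x_n)$) satisfies $\|\sum a_nx_n\|_B\le(K+1)\|a\|_q$ for all $a\in c_{00}$.
(iii) The basis of $B$ is boundedly complete and shrinking. So $B$ and $B_*=B^*$ are reflexive, and the bases of both are boundedly complete.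
(iv) $B_*$ is solid, normalized, has an upper $q'$-estimate with constant $1$; $\|x\|_{B_*}\ge C^{-1}\|x\|_D$ for $x\in c_{00}$; and $\|x\|_{B_*}\le\|x\|_D$ if $\operatorname{supp}x$ is Schreier.
(v) A subsequence of the basis of $B$ (of $B_*$) generates a spreading model equivalent to the basis of $E$ (of $D$).

*Proof.* (i) The lower $q$-estimate of $E$ gives $(\sum\|P_{G_i}x\|_E^q)^{1/q}\le C\|\sum P_{G_i}x\|_E\le C\|x\|_E$. Singletons are Schreier, so $\|x\|_B\ge\|x\|_\infty$. Also $\|e_n\|_B=1$, as at most one $G_i$ contains $n$. Solidity and the last claim are immediate. For disjoint $x_i$, take for each $i$ a family of disjoint Schreier sets inside $\operatorname{supp}x_i$ (intersecting with $\operatorname{supp}x_i$ loses nothing). The union of these families is admissible for $\sum x_i$, whence $\|\sum x_i\|_B^q\ge\sum\|x_i\|_B^q$.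

(ii) The point: a Schreier set that starts in an early block has few elements, so it catches almost nothing of later, much flatter blocks. Let $M_n=\max\operatorname{supp}x_n$ and pass to a subsequence with $\|x_n\|_\infty M_{n-1}^2\le2^{-n}$ for $n\ge2$. Let $G_1,\dots,G_d$ be disjoint Schreier sets, and let $n(i)$ be the least $n$ with $G_i\cap\operatorname{supp}x_n\neq\emptyset$ (discard $G_i$ if there is none). Then
$$\Big\|P_{G_i}\sum_na_nx_n\Big\|_E\le|a_{n(i)}|\,\|P_{G_i}x_{n(i)}\|_E+\sum_{n>n(i)}|a_n|\,\|P_{G_i}x_n\|_E .$$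
The $\ell_q$-norm over $i$ of the first terms is at most $(\sum_n|a_n|^q\sum_{i:n(i)=n}\|P_{G_i}x_n\|_E^q)^{1/q}\le(\sum_n|a_n|^q\|x_n\|_B^q)^{1/q}\le K\|a\|_q$. For the second terms fix $n$. The sets $G_i$ with $n(i)<n$ have distinct minima, all at most $M_{n-1}$. So there are at most $M_{n-1}$ of them, each with at most $M_{n-1}$ elements. As $\|P_{G_i}x_n\|_E\le|G_i|\|x_n\|_\infty$, we get $\sum_{i:n(i)<n}\|P_{G_i}x_n\|_E\le M_{n-1}^2\|x_n\|_\infty\le2^{-n}$. The $\ell_q$-norm of the second terms is at most their $\ell_1$-norm, hence at most $\sum_n|a_n|2^{-n}\le\|a\|_q$. Add.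

(iii) Bounded completeness is (i) with Fact 3.5. If the basis is not shrinking, there are $f\in B^*$, $\delta>0$ and successive finitely supported $x_n$ with $\|x_n\|_B\le1$ and $f(x_n)\ge\delta$. Let $w_m$ be successive averages of $m$ consecutive $x_n$'s. Since $\|x_n\|_\infty\le\|x_n\|_B\le1$ and supports are disjoint, $\|w_m\|_\infty\le1/m$; also $\|w_m\|_B\le1$ and $f(w_m)\ge\delta$. By (ii), for a subsequence, $\delta\le f(\frac1n\sum_{m\le n}w_m)\le2\|f\|n^{1/q-1}\to0$, a contradiction. By James' theorem a space with a shrinking and boundedly complete basis is reflexive. As the basis is shrinking, $B_*=B^*$ with the biorthogonal functionals as a basis, which is boundedly complete because $B^*$ is reflexive.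

(iv) The upper estimate is Fact 3.4. By (i), $\|f\|_E\le C^{-1}$ implies $\|f\|_B\le1$, so $\|x\|_{B_*}\ge C^{-1}\|x\|_D$. If $\operatorname{supp}x=G$ is Schreier, only $f$ supported in $G$ with $\|f\|_B\le1$ matter. For these $\|f\|_E\le\|f\|_B\le1$, so $\|x\|_{B_*}\le\|x\|_D$.

(v) If $\operatorname{supp}a\subset[1,m]$ and $k_1\ge m$, then $\sum a_ie_{k_i}$ has Schreier or empty support. By (i), (iv) and symmetry its norm is between $C^{-1}$ and $C$ times $\|a\|_E$ (respectively $\|a\|_D$). Apply Theorem 1.2. $\square$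

## 5. All spreading models of $B_q(E)$ and of its dual

Throughout this section $(X,A,p)$ is $(B,E,q)$ or $(B_*,D,q')$. By Lemma 4.1(i),(iv),
$$C^{-1}\|x\|_A\le\|x\|_X\le C\|x\|_A\quad\text{if }\operatorname{supp}x\text{ is Schreier.}\tag{3}$$

**Lemma 5.1.** Assume that the basis $(\epsilon_i)$ of $A$ is boundedly complete. Every spreading model of $X$ is equivalent to a sequence $(u_l\oplus v_l\oplus h_l)_l$ in $A\oplus\ell_p\oplus\mathbb K$, where $h_l=h\ge0$ is constant; $v_l$ is either $0$ for all $l$ or the unit vector basis of $\ell_p$; and $u_l=\sum_ic_i\epsilon_{(l,i)}$ for some $c=\sum c_i\epsilon_i\in A$ with $c_1\ge c_2\ge\dots\ge0$, the basis of $A$ being indexed by $\mathbb N\times\mathbb N$.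

*Proof.* Let $(x_n)$ generate the spreading model $\rho$.

**Step 1: split $x_n$ into a limit, a part with large coordinates and a flat part.** Pass to a subsequence with $x_n\to x$ coordinatewise. Since $\|P_{[1,N]}x\|\le\sup\|x_n\|$ and the basis of $X$ is boundedly complete, $x\in X$. Now a gliding hump. Given $I_1<\dots<I_{n-1}$, take $r\ge\max(n,\max I_{n-1})$, then a later index $m$ with $\|P_{[1,r]}(x_m-x)\|<2^{-n-1}$, then $s\ge r+n$ with $\|(x_m-x)-P_{[1,s]}(x_m-x)\|<2^{-n-1}$. Put $I_n=[r+1,s]$ and rename $x_m$ as $x_n$. We get successive intervals with $|I_n|\ge n$, $\min I_n\ge n$ and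
$$\|x_n-x-b_n\|<2^{-n},\qquad b_n=P_{I_n}(x_n-x),\qquad\|b_n\|\le K .$$

Enumerate $I_n=\{p_n(1),p_n(2),\dots\}$ so that $b_n^*(i):=|b_n(p_n(i))|$ is nonincreasing in $i$. Pass to a subsequence with $b_n^*(i)\to c_i$ for each $i$; then $c$ is nonincreasing. Pass to a further subsequence and choose integers $r_n$ such that
$$n\le r_n\le\min(|I_n|,\min I_n),\qquad\sum_{i\le r_n}|b_n^*(i)-c_i|<2^{-n}. \tag{4}$$
(For each $t$ take a far index at which the sum over $i\le t$ is below $2^{-t}$, rename it $t$, and put $r_t=t$.) All these properties persist for subsequences if $I_n$, $r_n$ stay attached to $x_n$.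

We claim $c\in A$; this is the only place where bounded completeness of $A$ is used. For fixed $r$ and $n\ge r$ the set $\{p_n(i):i\le r\}$ is Schreier, so by (3) and symmetry $\|\sum_{i\le r}b_n^*(i)\epsilon_i\|_A\le CK$. Let $n\to\infty$: $\|\sum_{i\le r}c_i\epsilon_i\|_A\le CK$ for all $r$. So $c\in A$, and $c_i\to0$.

Let $b_n'$ be the restriction of $b_n$ to $\{p_n(i):i\le r_n\}$ and $b_n''=b_n-b_n'$. Then $\|b_n''\|_\infty\le b_n^*(r_n)\le c_{r_n}+2^{-n}\to0$.

**Step 2: show that the parts $b_n'$ behave like $(u_l)$.** Write $b_n(p_n(i))=\theta_{n,i}b_n^*(i)$ with $|\theta_{n,i}|=1$. For $R\le r_n$ put $\tilde b_n^R=\sum_{i\le R}\theta_{n,i}c_ie_{p_n(i)}$, and $\tilde b_n=\tilde b_n^{r_n}$. By (4), $\|b_n'-\tilde b_n\|_X<2^{-n}$. The vector $\tilde b_n-\tilde b_n^R$ is $0$ or has Schreier support (at most $r_n\le\min I_n$ elements), so $\|\tilde b_n-\tilde b_n^R\|_X\le C\|\sum_{i>R}c_i\epsilon_i\|_A$. Fix $a\in c_{00}$ and $R$. For $k_1$ large, $\sum_la_l\tilde b_{k_l}^R$ has Schreier or empty support: its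 size is bounded by $R\,|\operatorname{supp}a|$ and its minimum is at least $k_1$. So its $X$-norm lies between $C^{-1}$ and $C$ times $\|\sum_la_l\sum_{i\le R}c_i\epsilon_{(l,i)}\|_A$. Let $k_1\to\infty$ and then $R\to\infty$: all limit points of $\|\sum_la_lb_{k_l}'\|_X$ as $k_1\to\infty$ lie in $[C^{-1}\rho_u(a),C\rho_u(a)]$, where $\rho_u(a)=\|\sum_la_lu_l\|_A$.

**Step 3: show that the flat parts $b_n''$ vanish or behave like $\ell_p$.** Pass to a subsequence with $\|b_n''\|_X\to\tau$. If $\tau=0$, then $\|\sum a_lb''_{k_l}\|\to0$ as $k_1\to\infty$; put $v_l=0$. Let $\tau>0$ and $\delta=\tau/2$; we may assume $\|b_n''\|\ge\delta$ for all $n$. We show that after passing to a subsequence and discarding finitely many terms $(b_n'')$ is equivalent to the basis of $\ell_p$, and let $v_l$ be that basis.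

If $X=B$, the lower estimate is the lower $q$-estimate of $B$, and the upper one is Lemma 4.1(ii).

If $X=B_*$, the upper estimate is Lemma 4.1(iv). For the lower one we look for flat norming functionals, to which Lemma 4.1(ii) applies in $B$. By finite-dimensional duality and solidity choose $f_n$ with $\operatorname{supp}f_n\subset\operatorname{supp}b_n''\subset I_n$, $\|f_n\|_B\le1$, $f_n(j)b_n''(j)\ge0$ for all $j$, and $f_n(b_n'')=\|b_n''\|$. Let $\eta>0$, $T=\{j:|f_n(j)|>\eta\}$, and suppose $T\ne\emptyset$. Take $G\subset T$ with $|G|=\min(|T|,\min I_n)$. As $G\subset I_n$, it is Schreier, so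
$$1\ge\|P_Gf_n\|_E\ge\eta\|1_G\|_E\ge\eta|G|^{1/q}/C,\qquad\text{i.e. }|G|\le M(\eta):=(C/\eta)^q .$$
If $\min I_n>M(\eta)$, this forces $|G|=|T|$, so $|T|\le M(\eta)$. As $|f_n|\le1$, also $|(P_Tf_n)(b_n'')|\le M(\eta)\|b_n''\|_\infty$. Now put $M_n=\min(\frac12\min I_n,\|b_n''\|_\infty^{-1/2})\to\infty$ and $\eta_n=CM_n^{-1/q}\to0$. Then $M(\eta_n)=M_n<\min I_n$ and $M(\eta_n)\|b_n''\|_\infty\le\|b_n''\|_\infty^{1/2}\to0$. Hence the restriction $f_n''$ of $f_n$ to $\{|f_n|\le\eta_n\}$ satisfies $\|f_n''\|_\infty\to0$, $\|f_n''\|_B\le1$, and $f_n''(b_n'')\ge\delta/2$ for $n$ large. By Lemma 4.1(ii), for a subsequence $\|\sum\beta_nf_n''\|_B\le2\|\beta\|_q$. Since $f_m''(b_n'')=0$ for $m\ne n$,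
$$\Big\|\sum a_nb_n''\Big\|_{B_*}\ge\sup_{\|\beta\|_q\le1}\frac12\Big|\sum\beta_na_nf_n''(b_n'')\Big|\ge\frac\delta4\|a\|_{q'} .$$

**Step 4: put the three pieces together.** Let $\sigma=\sum a_l$. As $k_1\to\infty$,
$$\Big\|\sum a_lx_{k_l}\Big\|=\Big\|\sigma x+\sum a_lb'_{k_l}+\sum a_lb''_{k_l}\Big\|+o(1).$$
Replace $x$ by $P_{[1,M]}x$, with an error of at most $|\sigma|\|x-P_{[1,M]}x\|$. For $k_1$ large the three vectors are then disjointly supported, so the norm of the sum lies between the maximum and the sum of the three norms. Let $k_1\to\infty$, then $M\to\infty$, and use Steps 2 and 3: $\rho(a)$ is equivalent to $\max(|\sigma|\,\|x\|,\rho_u(a),\|\sum a_lv_l\|_p)$. Take $h=\|x\|$. $\square$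

**Corollary 5.2.** In the situation of Lemma 5.1, if the basis of $A$ is not equivalent to that of $\mathfrak s$, then $o_{\mathfrak s}(X)\ge1+o_{\mathfrak s}(A)$.

*Proof.* **Step 1: no spreading model of $X$ is $\mathfrak s$-like.** Let $\rho$ be one, equivalent to $\max(\rho_u,\rho_v,\rho_h)$ with the three spreading seminorms of Lemma 5.1. $\rho_v$ is zero or the norm of $\ell_p$, $1<p<\infty$, and $\rho_h=h|\sum a_l|$ is not a norm; so neither is $\mathfrak s$-like. Suppose $\rho_u\ge\delta\|\cdot\|_1$ with $\delta>0$. Choose $R$ with $\|\sum_{i>R}c_i\epsilon_i\|_A<\delta/2$. Since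
$$\rho_u(a)\le\Big(\sum_{i\le R}c_i\Big)\Big\|\sum a_l\epsilon_l\Big\|_A+\|a\|_1\Big\|\sum_{i>R}c_i\epsilon_i\Big\|_A,$$
we get $(\sum_{i\le R}c_i)\|\sum a_l\epsilon_l\|_A\ge\frac\delta2\|a\|_1$, so the basis of $A$ is equivalent to that of $\ell_1$. Suppose instead that $\rho_u$ is $c_0$-like. Then $c_1>0$ and $c_1\|\sum a_l\epsilon_l\|_A\le\rho_u(a)\le K\|a\|_\infty$, so the basis of $A$ is equivalent to that of $c_0$. Hence, under our hypothesis, $\rho_u$ is not $\mathfrak s$-like. By Lemma 2.6(b), applied twice, $\rho$ is not $\mathfrak s$-like. So $o_{\mathfrak s}(X)\ge2$, which suffices if $o_{\mathfrak s}(A)=1$.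

**Step 2: go up to level $o_{\mathfrak s}(A)$.** Let $k$ be an integer with $2\le k\le o_{\mathfrak s}(A)$. By Fact 2.2 a $k$-iterated spreading model of $X$ is a $(k-1)$-iterated one of some $[\rho]$, and $[\rho]$ embeds in $A\oplus\ell_p\oplus\mathbb K$. By Lemma 2.7 and Fact 2.5 this space has index $o_{\mathfrak s}(A)>k-1$. By Fact 2.3 the model is not $\mathfrak s$-like. So $o_{\mathfrak s}(X)>k$ for all integers $1\le k\le o_{\mathfrak s}(A)$. $\square$

So $B$ raises the index by one: if the basis of $E$ is boundedly complete and not equivalent to that of $\ell_1$, then $o_{\ell_1}(B_q(E))\ge1+o_{\ell_1}(E)$, and since $E$ is, up to equivalence, a spreading model of $B_q(E)$ by Lemma 4.1(v), equality holds.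

## 6. Making a basis symmetric without lowering the index

To apply $B$ again we need a symmetric norm, and the basis of $X=B_q(E)$ is not symmetric in general: in $B_2(\ell_1)$, $\|e_1+e_2+e_3\|=\sqrt5$ and $\|e_4+e_5+e_6\|=3$. The first thing to try is to symmetrize by force, that is, to use the norm $\sup_\pi\|x\circ\pi\|_B$, where $\pi$ runs over the permutations of $\mathbb N$. This undoes everything. If $|\operatorname{supp}x|=m$, choose $\pi$ so that $x\circ\pi$ is supported in $[m,2m-1]$, a Schreier set. By Lemma 4.1(i), $\|x\circ\pi\|_B\ge\|x\|_E$. On the other hand $\|x\circ\pi\|_B\le C\|x\circ\pi\|_E=C\|x\|_E$ for every $\pi$. So the symmetrized norm is equivalent to $\|\cdot\|_E$, and the level just gained is lost.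

The way past this is not to insist that the basis $(y_j)$ of $Y=X$ sits on unit vectors. We put $y_j$ on a long flat vector $u_j$, at a scale of its own, and let a symmetric norm $\|\cdot\|_j$ detect scale $j$ only. The diagonal map $x\mapsto(x,x,\dots)$ then embeds the new space into a $Y$-sum of the norms $\|\cdot\|_j$. So we first have to know that such sums do not lower the index.

For a normalized $1$-unconditional basis $(y_j)$ of $Y$ and Banach spaces $F_j$, let $(\bigoplus F_j)_Y$ be the space of $z=(z(j))_j$, $z(j)\in F_j$, such that $\sum_j\|z(j)\|y_j$ converges, with $\|z\|=\|\sum_j\|z(j)\|y_j\|_Y$.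

**Lemma 6.1.** Let $(y_j)$ be boundedly complete and all $F_j$ superreflexive. Then $o_{\mathfrak s}\big((\bigoplus F_j)_Y\big)\ge o_{\mathfrak s}(Y)$.

*Proof.* Let $Z=(\bigoplus F_j)_Y$ and let $(z_n)$, bounded, generate a spreading model $\rho$ of $Z$.

**Step 1: split $z_n$ into a part that stays on fixed coordinates $j$ and a part that moves to infinity.** By diagonalization pass to a subsequence such that $\|z_n(j)\|\to N(j)$ for all $j$ and, for each $j$, $(z_n(j))_n$ generates (up to finitely many terms) a spreading seminorm $\rho_j$. Let $F_j'=[\rho_j]$ and let $f_n(j)$ be its $n$-th unit vector, so $\|f_n(j)\|=N(j)$. $F_j'$ is superreflexive by Fact 2.5. As $\|\sum_{j\le J}N(j)y_j\|\le\sup\|z_n\|$ for all $J$, bounded completeness gives $\sum N(j)y_j\in Y$, so $t_J:=\|\sum_{j>J}N(j)y_j\|\to0$. Put $Z'=(\bigoplus F_j')_Y$ and $f_n=(f_n(j))_j\in Z'$.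

Choose alternately $J_1,n_1,J_2,n_2,\dots$, both sequences increasing: given $J_i$ take $n_i$ with $\sum_{j\le J_i}\big|\|z_{n_i}(j)\|-N(j)\big|<2^{-i}$; given $n_i$ take $J_{i+1}>J_i$ so that the restriction of $z_{n_i}$ to $(J_{i+1},\infty)$ has norm below $2^{-i}$. Rename $z_{n_i}$ as $z_i$ and put $L_i=J_i$, $M_i=J_{i+1}$. Then $L_1<M_1\le L_2<M_2\le\cdots$ and
$$\sum_{j\le L_n}\big|\|z_n(j)\|-N(j)\big|<2^{-n},\qquad\Big\|\sum_{j>M_n}\|z_n(j)\|y_j\Big\|<2^{-n}, \tag{5}$$
which persists for subsequences if $L_n,M_n$ stay attached to $z_n$. Let $z_n''$ be the restriction of $z_n$ to $(L_n,M_n]$ and $w_n=\sum_{L_n<j\le M_n}\|z_n(j)\|y_j\in Y$. By disjointness and $1$-unconditionality $\|\sum a_nz_n''\|=\|\sum a_nw_n\|_Y$. Pass to a subsequence such that $(w_n)$ generates a spreading seminorm $\rho_g$.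

**Step 2: compare $\rho$ with the two parts.** Put $\rho_f(a)=\|\sum a_if_i\|_{Z'}=\|\sum_j\rho_j(a)y_j\|_Y$, a spreading seminorm. We claim
$$\max(\rho_f(a),\rho_g(a))\le\rho(a)\le\rho_f(a)+\rho_g(a). \tag{6}$$
Fix $a$ and $J$. For $k_1$ large (so that $L_{k_1}\ge J$) write $\sum a_iz_{k_i}=\mathcal A+\mathcal B+\mathcal R$, where $\mathcal A$ is the restriction of $\sum a_iz_{k_i}$ to $[1,J]$, $\mathcal B=\sum a_iz_{k_i}''$ lives beyond $J$, and $\mathcal R$ collects the restrictions of $a_iz_{k_i}$ to $(J,L_{k_i}]$ and $(M_{k_i},\infty)$. By (5), $\|\mathcal R\|\le\sum_i|a_i|(t_J+2\cdot2^{-k_1})$. As $k_1\to\infty$, $\|\mathcal A\|\to\|\sum_{j\le J}\rho_j(a)y_j\|$, which differs from $\rho_f(a)$ by at most $t_J\sum|a_i|$, and $\|\mathcal B\|\to\rho_g(a)$. Since $\max(\|\mathcal A\|,\|\mathcal B\|)\le\|\mathcal A+\mathcal B\|\le\|\mathcal A\|+\|\mathcal B\|$, letting $k_1\to\infty$ and then $J\to\infty$ gives (6). In particular $[\rho]$ embeds in $Z'\oplus[\rho_g]$.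

**Step 3: show that $\rho_f$ is not $\mathfrak s$-like.** Let $\mathfrak s=\ell_1$. Given $\varepsilon$, choose $J$ with $t_J<\varepsilon$. The restrictions of $f_n$ to $[1,J]$ form a bounded sequence in the reflexive space $\bigoplus_{j\le J}F_j'$, which contains no $\ell_1$. So there is $a$ with $\|a\|_1=1$ for which the corresponding combination of these restrictions has norm $<\varepsilon$. Hence $\rho_f(a)<2\varepsilon$. Let $\mathfrak s=c_0$ and suppose $\rho_f$ is $c_0$-like. Then some $N(j)>0$, and $\rho_j\le\rho_f\le K\|\cdot\|_\infty$ with $\rho_j(e_1)=N(j)>0$. By Lemma 2.6(a) $\rho_j$ is $c_0$-like and $F_j'$ contains $c_0$, a contradiction.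

**Step 4: induct on the level.** We prove by induction on $k$, for all superreflexive $(F_j)$: if $Y$ does not admit $\mathfrak s$ as a $k$-iterated spreading model, neither does $Z$. Let $k=1$. If $\rho$ were $\mathfrak s$-like, then by (6) so would be $\max(\rho_f,\rho_g)$. By Lemma 2.6(b) and Step 3, $\rho_g$ would be $\mathfrak s$-like, hence a spreading model of $Y$, a contradiction. Let $k\ge2$. By Fact 2.4 $Y$ does not admit $\mathfrak s$ as a $(k-1)$-iterated spreading model, so by the induction hypothesis $Z'$ does not. Neither does $[\rho_g]$: either $\rho_g$ is a spreading model of $Y$ and Fact 2.2 applies, or $\dim[\rho_g]\le1$. By Lemma 2.7 and Fact 2.3, neither does $[\rho]$. As $\rho$ was arbitrary, Fact 2.2 gives the claim. $\square$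

For example, with $Y=\ell_2$ and $F_n=\ell_1^n$ the sum has both indices $\infty$, although $\ell_1$ is finitely representable in it.

**Definition 6.2 (the operation $S$).** Let $(y_j)$ be a normalized $1$-unconditional basis of $Y$. For $j\ge1$ let $\alpha_j=2^{-j^2}$, $\beta_j=2^{j^2}$ and, for $x\in c_{00}$,
$$\|x\|_{(j)}=\inf\{\alpha_j\|y\|_{3/2}+\beta_j\|z\|_3:\ x=y+z,\ y,z\in c_{00}\},\qquad\|x\|_{S(Y)}=\lambda\Big\|\sum_j\|x\|_{(j)}y_j\Big\|_Y,$$
with $\lambda>0$ chosen so that $\|e_1\|_{S(Y)}=1$.

Each $\|\cdot\|_{(j)}$ is a symmetric norm; for solidity, multiply a decomposition by a sequence $m$ with $|m|\le1$. Moreover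
$$2^{-j^2}\|x\|_3\le\|x\|_{(j)}\le2^{j^2}\|x\|_3,\qquad\|x\|_{(j)}\le2^{-j^2}\|x\|_{3/2}. \tag{7}$$
So the completion $F_j$ of $\|\cdot\|_{(j)}$ is isomorphic to $\ell_3$, hence superreflexive, and the series in the definition converges. $S(Y)$ is a symmetric normalized norm, and up to the factor $\lambda$ the map $x\mapsto(x,x,\dots)$ extends to an isometric embedding of $S(Y)$ into $(\bigoplus F_j)_Y$. For example, $\|x\|_{S(\ell_1)}=\lambda\sum_j\|x\|_{(j)}$.

**Lemma 6.3.** Let $(y_j)$ be a normalized $1$-unconditional boundedly complete basis of $Y$, and $E=S(Y)$.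
(a) $\frac\lambda2\|x\|_3\le\|x\|_E\le\lambda\|x\|_{3/2}$; hence the basis of $E$ is equivalent neither to that of $c_0$ nor to that of $\ell_1$.
(b) $E$ contains a sequence equivalent to $(y_j)$.
(c) The basis of $E$ is boundedly complete.
(d) $o_{\mathfrak s}(E)=o_{\mathfrak s}(Y)$.
(e) If $Y$ has a lower $r$-estimate with constant $1$ ($1<r<\infty$), then $E$ has a lower $3r$-estimate with constant $2$.
(f) If $Y=V_*$, where $V$ is a solid norm with a lower $r$-estimate with constant $1$ ($1<r<\infty$), then $E$ has an upper $(3r)'$-estimate with constant $4$; so $E_*$ has a lower $3r$-estimate with constant $4$.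

*Proof.* (a) $\|x\|_E\ge\lambda\|x\|_{(1)}\ge\frac\lambda2\|x\|_3$, and $\|x\|_E\le\lambda\sum_j2^{-j^2}\|x\|_{3/2}\le\lambda\|x\|_{3/2}$. On $e_1+\dots+e_n$ this gives norms between $\frac\lambda2n^{1/3}$ and $\lambda n^{2/3}$, which excludes both $c_0$ and $\ell_1$.

(b) *This is where the scales are separated.* Let $n_j=2^{6j^2}$ and $u_j=n_j^{-1/2}1_{A_j}$ with disjoint $A_j$, $|A_j|=n_j$. Restricting a decomposition of $u_j$ to $A_j$ and averaging it over the permutations of $A_j$ does not increase its cost, so only decompositions $u_j=su_j+(1-s)u_j$ matter. Their cost in $\|\cdot\|_{(i)}$ is $|s|\alpha_in_j^{2/3-1/2}+|1-s|\beta_in_j^{1/3-1/2}$, and $|s|+|1-s|\ge1$. So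
$$\|u_j\|_{(i)}=\min(\alpha_in_j^{1/6},\beta_in_j^{-1/6})=\min(2^{j^2-i^2},2^{i^2-j^2})=2^{-|i^2-j^2|}.$$
As $|i^2-j^2|=|i-j|(i+j)\ge|i-j|(j+1)$, we have $\sum_{i\ne j}\|u_j\|_{(i)}\le2\sum_{l\ge1}2^{-l(j+1)}\le2\cdot2^{-j}$. Let $(c_j)\in c_{00}$. By solidity $\|\sum_jc_ju_j\|_{(i)}\ge|c_i|\|u_i\|_{(i)}=|c_i|$, so $\lambda\|\sum|c_i|y_i\|\le\|\sum c_ju_j\|_E$. By the triangle inequality
$$\Big\|\sum c_ju_j\Big\|_E\le\lambda\Big\|\sum|c_i|y_i\Big\|+\lambda\sum_j|c_j|\sum_{i\ne j}\|u_j\|_{(i)}\le\lambda\Big\|\sum|c_i|y_i\Big\|+\lambda\sum_j|c_j|\,2\cdot2^{-j}\le3\lambda\Big\|\sum c_jy_j\Big\|.$$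

(c) Write $P_n=P_{[1,n]}$ and let $\|P_nx\|_E\le K$ for all $n$. By (a) $x\in\ell_3$, so by (7) $\|P_nx\|_{(j)}\to\|x\|_{(j)}$ and $\|x-P_nx\|_{(j)}\to0$ for each $j$. Also $\lambda\|\sum_{j\le J}\|x\|_{(j)}y_j\|\le K$ for all $J$, so $\sum_j\|x\|_{(j)}y_j$ converges. For $n>m$,
$$\|(P_n-P_m)x\|_E\le\lambda\sum_{j\le J}\|x-P_mx\|_{(j)}+\lambda\Big\|\sum_{j>J}\|x\|_{(j)}y_j\Big\|,$$
which is small if first $J$ and then $m$ is large.

(d) "$\ge$": $E$ embeds in $(\bigoplus F_j)_Y$; use Fact 2.3 and Lemma 6.1. "$\le$": $Y$ embeds in $E$ by (b); use Fact 2.3.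

(e) **Step 1: from disjoint vectors to cube sums in $Y$.** *Claim.* If a solid norm $V$ has a lower $r$-estimate with constant $1$, then for nonnegative $x_1,\dots,x_m\in c_{00}$
$$\Big(\sum\|x_i\|^{3r}\Big)^{1/3r}\le2\,\Big\|\Big(\sum x_i^3\Big)^{1/3}\Big\|. \tag{8}$$
Let $y=(\sum x_i^3)^{1/3}$; we may assume $\|y\|=1$. For $t\in\operatorname{supp}y$ choose independently a random index $i(t)$ with $\mathbb P(i(t)=i)=(x_i(t)/y(t))^3$, and let $A_i=\{t:i(t)=i\}$. These sets are disjoint, so $1\ge\sum_i\|y1_{A_i}\|^r$. Taking expectations and using Jensen's inequality,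
$$1\ge\sum_i\|\mathbb E\,y1_{A_i}\|^r=\sum_i\|x_i^3y^{-2}\|^r,$$
with $x_i^3y^{-2}=0$ outside $\operatorname{supp}y$. Put $\delta_i=\|x_i\|/2$ and $T_i=\{t\in\operatorname{supp}y:x_i(t)\ge\delta_iy(t)\}$. Off $T_i$ we have $x_i\le\delta_iy$, so that part of $x_i$ has norm at most $\delta_i$, and $\|x_i1_{T_i}\|\ge\|x_i\|/2$. On $T_i$, $x_i^3y^{-2}\ge\delta_i^2x_i$. Hence $\|x_i^3y^{-2}\|\ge\delta_i^2\|x_i\|/2=(\|x_i\|/2)^3$, and $1\ge\sum(\|x_i\|/2)^{3r}$, which is (8). It also holds for nonnegative $x_i$ in the completion: $(\sum x_i^3)^{1/3}\le\sum x_i$ lies in the completion; apply (8) to $P_nx_i$ and let $n\to\infty$.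

**Step 2: a lower $3$-estimate with constant $1$ for each $\|\cdot\|_{(j)}$.** Let $x_i$ be disjoint, $\sum x_i=y+z$, and let $y_i,z_i$ be the restrictions to $\operatorname{supp}x_i$. Then $\|y\|_{3/2}\ge(\sum\|y_i\|_{3/2}^{3/2})^{2/3}\ge(\sum\|y_i\|_{3/2}^3)^{1/3}$ and $\|z\|_3\ge(\sum\|z_i\|_3^3)^{1/3}$. By Minkowski's inequality in $\ell_3$,
$$\alpha_j\|y\|_{3/2}+\beta_j\|z\|_3\ge\Big(\sum_i(\alpha_j\|y_i\|_{3/2}+\beta_j\|z_i\|_3)^3\Big)^{1/3}\ge\Big(\sum_i\|x_i\|_{(j)}^3\Big)^{1/3}.$$

**Step 3: combine.** By Step 2, and by (8) in $Y$ for the vectors $\sum_j\|x_i\|_{(j)}y_j$,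
$$\Big\|\sum x_i\Big\|_E\ge\lambda\Big\|\sum_j\Big(\sum_i\|x_i\|_{(j)}^3\Big)^{1/3}y_j\Big\|\ge\frac12\Big(\sum\|x_i\|_E^{3r}\Big)^{1/3r}.$$

(f) **Step 1: the dual of (8).** *Claim.* For nonnegative $N_i\in c_{00}$ and $s=(3r)'$, $\|(\sum N_i^{3/2})^{2/3}\|_Y\le2(\sum\|N_i\|_Y^s)^{1/s}$. Let $y=(\sum N_i^{3/2})^{2/3}\ne0$. Choose $\varphi\ge0$ with $\operatorname{supp}\varphi\subset\operatorname{supp}y$, $\|\varphi\|_V=1$ and $\langle y,\varphi\rangle=\|y\|_Y$. Put $\varphi_i=\varphi\,(N_i/y)^{1/2}$ on $\operatorname{supp}y$. Then $\sum\varphi_i^3=\varphi^3y^{-3/2}\sum N_i^{3/2}=\varphi^3$, and $\sum N_i\varphi_i=\varphi y^{-1/2}\sum N_i^{3/2}=\varphi y$. By Hölder's inequality and (8) for $V$,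
$$\|y\|_Y=\sum_i\langle N_i,\varphi_i\rangle\le\sum\|N_i\|_Y\|\varphi_i\|_V\le\Big(\sum\|N_i\|_Y^s\Big)^{1/s}\Big(\sum\|\varphi_i\|_V^{3r}\Big)^{1/3r}\le2\Big(\sum\|N_i\|_Y^s\Big)^{1/s}.$$
As $(\sum N_i^{3/2})^{2/3}\le\sum N_i$, truncation as in (e) extends the claim to the completion.

**Step 2: an upper $3/2$-estimate with constant $2$ for each $\|\cdot\|_{(j)}$.** For disjoint $x_i$ take nearly optimal $x_i=y_i+z_i$ supported in $\operatorname{supp}x_i$, and put $A_i=\alpha_j\|y_i\|_{3/2}$, $B_i=\beta_j\|z_i\|_3$. Then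
$$\Big\|\sum x_i\Big\|_{(j)}\le\Big(\sum A_i^{3/2}\Big)^{2/3}+\Big(\sum B_i^3\Big)^{1/3}\le2\Big(\sum(A_i+B_i)^{3/2}\Big)^{2/3},$$
so $\|\sum x_i\|_{(j)}\le2(\sum\|x_i\|_{(j)}^{3/2})^{2/3}$.

**Step 3: combine.** $\|\sum x_i\|_E\le2\lambda\|\sum_j(\sum_i\|x_i\|_{(j)}^{3/2})^{2/3}y_j\|\le4(\sum\|x_i\|_E^s)^{1/s}$. The assertion on $E_*$ is Fact 3.3. $\square$

## 7. Alternating $B$ and $S$: proof of Theorem A

Let $q_m=2\cdot3^m$. Define two towers.

For $\ell_1$: $E_0=\ell_1$, and for $m\ge1$: $X_m=B_{q_{m-1}}(E_{m-1})$, $E_m=S(X_m)$.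

For $c_0$: $D_0=c_0$, and for $m\ge1$: $Y_m=\big(B_{q_{m-1}}((D_{m-1})_*)\big)_*$, $D_m=S(Y_m)$.

So $X_1=B_2(\ell_1)$ is the space of Example 1.6, and $X_2=B_6(S(B_2(\ell_1)))$.

**Step 1: check that the towers are well defined and reflexive.** $E_0=(D_0)_*=\ell_1$ is symmetric and normalized with a lower $2$-estimate with constant $1$, and $q_0=2$. Suppose $E_{m-1}$ and $(D_{m-1})_*$ are symmetric and normalized with lower $q_{m-1}$-estimates. Then by Lemma 4.1 the two spaces $B_{q_{m-1}}(\cdot)$ have lower $q_{m-1}$-estimates with constant $1$, and $X_m$, $Y_m$ are reflexive with normalized $1$-unconditional boundedly complete bases. By Lemma 6.3(e),(f) with $r=q_{m-1}$, $3r=q_m$ (in (f) with $V=B_{q_{m-1}}((D_{m-1})_*)$, $Y=Y_m$), $E_m$ and $(D_m)_*$ are symmetric and normalized with lower $q_m$-estimates, with constants $2$ and $4$.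

**Step 2: show $o_{\ell_1}(X_m)\le m$ and $o_{c_0}(Y_m)\le m$.** By Lemma 4.1(v) subsequences of the bases of $X_1$, $Y_1$ generate spreading models equivalent to the bases of $E_0=\ell_1$ and $(E_0)_*=D_0=c_0$. This is $m=1$. Let the bounds hold for $m$. $E_m$ contains a copy of $X_m$ (Lemma 6.3(b)), so $o_{\ell_1}(E_m)\le m$. By Lemma 4.1(v) $X_{m+1}$ has a spreading model $\rho$ equivalent to the basis of $E_m$. So $[\rho]\cong E_m$, and $o_{\ell_1}(X_{m+1})\le m+1$ by Facts 2.2 and 2.3. The same argument works for $Y_m$ and $D_m$, since $((D_m)_*)_*=D_m$.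

**Step 3: show $o_{\ell_1}(X_m)\ge m$ and $o_{c_0}(Y_m)\ge m$.** This is trivial for $m=1$. Let it hold for $m$. By Lemma 6.3(d), $o_{\ell_1}(E_m)=o_{\ell_1}(X_m)\ge m$. The basis of $E_m$ is boundedly complete and not equivalent to that of $\ell_1$ (Lemma 6.3(a),(c)). So Corollary 5.2 with $(X,A)=(B,E_m)$, $B=B_{q_m}(E_m)$, gives $o_{\ell_1}(X_{m+1})\ge m+1$. Likewise $o_{c_0}(D_m)\ge m$, the basis of $D_m$ is boundedly complete and not equivalent to that of $c_0$, and Corollary 5.2 with $(X,A)=(B_*,D_m)$, $B=B_{q_m}((D_m)_*)$, gives $o_{c_0}(Y_{m+1})\ge m+1$.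

Hence $o_{\ell_1}(X_m)=m=o_{c_0}(Y_m)$ for all $m\ge1$. With $m=k+1$ this gives the second sentence of Theorem A. $\blacksquare$

## 8. Prescribing both indices: proof of Theorem B

We show that the $\ell_1$-tower never sees $c_0$ and the $c_0$-tower never sees $\ell_1$, and then take direct sums.

**Lemma 8.1.** $o_{c_0}(\ell_1)=\infty$ and $o_{\ell_1}(c_0)=\infty$.

*Proof.* The first statement was proved in Example 1.4. For the second, let $(x_n)$ in $c_0$, $\|x_n\|\le K$, generate a spreading model $\rho$.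

**Step 1: write down the coordinates of $\sum a_ix_{k_i}$.** Pass to a subsequence with $x_n\to x\in\ell_\infty$ coordinatewise. Choosing alternately as in Lemma 6.1, pass to a further subsequence and find $m_1<m_2<\cdots$ with
$$\max_{j\le m_n}|x_n(j)-x(j)|<2^{-n},\qquad\sup_{j>m_{n+1}}|x_n(j)|<2^{-n}.$$
Let $k_1<\dots<k_N$, $S_l=\sum_{i\ge l}a_i$, $S_{N+1}=0$. Up to an error of at most $2^{-k_1}\sum|a_i|$, the $j$-th coordinate of $\sum_{i\le N}a_ix_{k_i}$ is

- $a_lx_{k_l}(j)+S_{l+1}x(j)$ for $j\in(m_{k_l},m_{k_l+1}]$,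
- $S_lx(j)$ for $j\in(m_{k_{l-1}+1},m_{k_l}]$ (for $l=1$: $j\le m_{k_1}$),
- $0$ for $j>m_{k_N+1}$.

Indeed, the terms with $m_{k_i+1}<j$ contribute almost $0$, and those with $j\le m_{k_i}$ almost $a_ix(j)$.

**Step 2: $\rho$ is not $\ell_1$-like.** Since $|a_l|=|S_l-S_{l+1}|\le2\max_i|S_i|$ and $|x|\le K$, Step 1 gives $\rho(a)\le3K\max_l|S_l|$. For $a_i=(-1)^i$, $i\le2N$, all $S_l\in\{0,1\}$, so $\rho(a)\le3K$ while $\|a\|_1=2N$.

**Step 3: $[\rho]$ embeds in $c_0$.** Let $L=\limsup_j|x(j)|>0$. If $k_1$ and the gaps $k_l-k_{l-1}$ are large enough, each of the intervals $[1,m_{k_1}]$ and $(m_{k_{l-1}+1},m_{k_l}]$ contains some $j$ with $|x(j)|\ge L/2$. Letting $k_1\to\infty$ along such choices, $\rho(a)\ge\frac L2\max_l|S_l|$. So $\rho$ is equivalent to the sequence $(\sum_{l\le n}\epsilon_l)_n$ in $c_0$, where $(\epsilon_l)$ is the unit vector basis: see the second example after Definition 1.1. Let $L=0$. Then $x\in c_0$, and a subsequence of $(x_n-x)$ is a summable perturbation of a block sequence $(b_n)$ with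 $\|b_n\|\to\tau$. As in Step 4 of Lemma 5.1, $\rho(a)$ is equivalent to $\max(|\sum a_i|\,\|x\|,\tau\|a\|_\infty)$, so $[\rho]$ embeds in $\mathbb K\oplus c_0\cong c_0$.

**Step 4: iterate.** No spreading model of $c_0$ is $\ell_1$-like, by Step 2. For $k\ge2$, by Fact 2.2 and Step 3, a $k$-iterated spreading model of $c_0$ is a $(k-1)$-iterated one of a space that embeds in $c_0$. By Fact 2.3 it is equivalent to a $(k-1)$-iterated one of $c_0$, and by induction it is not $\ell_1$-like. $\square$

**Lemma 8.2.** $o_{c_0}(X_m)=\infty$ for all $m\ge1$.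

*Proof.* The basis of $E_0=\ell_1$ is boundedly complete and not equivalent to that of $c_0$. Corollary 5.2 with $A=\ell_1$ and Lemma 8.1 give $o_{c_0}(X_1)\ge1+o_{c_0}(\ell_1)=\infty$. Inductively $o_{c_0}(E_m)=o_{c_0}(X_m)=\infty$ by Lemma 6.3(d), and Corollary 5.2 with Lemma 6.3(a),(c) gives $o_{c_0}(X_{m+1})=\infty$. $\square$

**Lemma 8.3.** $o_{\ell_1}(Y_m)=\infty$ for all $m\ge1$.

*Proof.* **Step 1: reduce to $m=1$.** If $o_{\ell_1}(Y_m)=\infty$, then $o_{\ell_1}(D_m)=\infty$ by Lemma 6.3(d). The basis of $D_m$ is boundedly complete and not equivalent to that of $\ell_1$, so Corollary 5.2 gives $o_{\ell_1}(Y_{m+1})=\infty$.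

**Step 2: treat $m=1$, where $A=D_0=c_0$ is not boundedly complete.** Here $Y_1=B_*$ with $E=\ell_1$, $D=c_0$, $q=q'=2$, $C=1$. Let $\rho$ be a spreading model of $Y_1$, generated by $(x_n)$, and follow Step 1 of the proof of Lemma 5.1 up to and including (4). Bounded completeness of $A$ was used only afterwards, to get $c\in A$. The sequence $c$ is nonnegative and nonincreasing; let $c_\infty=\lim c_i$.

If $c_\infty=0$, then $c\in c_0=A$, the rest of the proof of Lemma 5.1 applies, and $[\rho]$ embeds in $c_0\oplus\ell_2\oplus\mathbb K$.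

If $c_\infty>0$, write $b_n(p_n(i))=\theta_{n,i}b_n^*(i)$ with $|\theta_{n,i}|=1$ and put $f_n=\frac1{r_n}\sum_{i\le r_n}\bar\theta_{n,i}e_{p_n(i)}$. Then $\|f_n\|_B\le\|f_n\|_1=1$, $\|f_n\|_\infty=1/r_n\to0$, and by (4) $f_n(b_n)=\frac1{r_n}\sum_{i\le r_n}b_n^*(i)\ge c_\infty-2^{-n}$. By Lemma 4.1(ii), for a subsequence $\|\sum\beta_nf_n\|_B\le2\|\beta\|_2$. As $f_m(b_n)=0$ for $m\ne n$, duality gives, for $k_1$ large,
$$\Big\|\sum a_lb_{k_l}\Big\|\ge\sup_{\|\beta\|_2\le1}\frac12\Big|\sum\beta_la_lf_{k_l}(b_{k_l})\Big|\ge\frac{c_\infty}4\|a\|_2 ,$$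
while $\|\sum a_lb_{k_l}\|\le K\|a\|_2$ by Lemma 4.1(iv). As in Step 4 of Lemma 5.1, now with the two pieces $\sigma x$ and $\sum a_lb_{k_l}$, $\rho(a)$ is equivalent to $\max(|\sum a_l|\,\|x\|,\|a\|_2)$. So $[\rho]$ embeds in $\ell_2\oplus\mathbb K$.

**Step 3: conclude for $Y_1$.** In both cases $[\rho]$ embeds in $c_0\oplus\ell_2\oplus\mathbb K$, whose $\ell_1$-index is $\infty$ by Lemmas 2.7, 8.1 and Fact 2.5. So no iterated spreading model of $[\rho]$ is $\ell_1$-like, and neither is $\rho$, which is a spreading model of $[\rho]$ by Fact 2.4. By Fact 2.2, $o_{\ell_1}(Y_1)=\infty$. $\square$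

*Proof of Theorem B.* By Theorem A, Lemmas 8.2, 8.3, 2.7 and Fact 2.5, the following spaces have the required pairs $(o_{\ell_1}(W),o_{c_0}(W))$:

- $W=X_k\oplus_\infty Y_l$ has $(\min(k,\infty),\min(\infty,l))=(k,l)$ for $k,l<\infty$;
- $W=X_k$ has $(k,\infty)$ for $k<\infty$;
- $W=Y_l$ has $(\infty,l)$ for $l<\infty$;
- $W=\ell_2$ has $(\infty,\infty)$.

All are reflexive with $1$-unconditional bases; in the first case the union of the two bases is $1$-unconditional in the $\oplus_\infty$-sum. $\blacksquare$
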